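# One extra edge on a multitriangulated half-cylinder

## 1. Two marked points and no three crossing arcs

Mark every integer on a horizontal line. For integers $i<j$ draw an arc above the line from $i$ to $j$ and call it $[i,j]$; its length is $j-i$. Two arcs cross when their endpoints interleave. We look at families of arcs with period $2$: whenever $[i,j]$ is in the family, so is $[i+2,j+2]$. We forbid three mutually crossing arcs. Which families are maximal?

Three mutually crossing arcs, listed from left to right, have endpoints $a_0<a_1<a_2<b_0<b_1<b_2$. Each of them has two further endpoints strictly below it, so its length is at least $3$. Arcs of length $1$ and $2$ are therefore harmless and lie in every maximal family. An arc $[a,b]$ of length at least $5$ is never allowed, since $a<a+2<a+4<b<b+2<b+4$ shows that it forms a forbidden triple with its own shifts. Only the lengths $3$ and $4$ are left, and up to shifts by $2$ there are four arcs: $[0,3]$, $[1,4]$, $[0,4]$, $[1,5]$.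

We cannot take both classes of length $3$, because of $[0,3],[1,4],[2,5]$. We cannot take both classes of length $4$, because of $[0,4],[1,5],[2,6]$. So at most one class of each length is present. All four choices are allowed. Take first $[0,3]$ and $[0,4]$ with their shifts: all left endpoints are even, so a forbidden triple would have $a_2\ge a_0+4\ge b_0$, a contradiction. The reflection $i\mapsto -i$ turns this family into the one generated by $[1,4]$ and $[0,4]$. The translation by $1$ turns these two into the families of $[1,4],[1,5]$ and of $[0,3],[1,5]$. So there are exactly four maximal families, each with two classes of lengths $3,4$ and four classes of lengths $1,2$.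

Let $\overline T_0$ be the family of $[0,3]$ and $[0,4]$, with all arcs of length $\le 2$. Now add to it one single arc, without its shifts.

- $[1,4]$ forms a forbidden triple with $[0,3]$ and $[2,5]$.
- $[1,5]$ forms one with $[0,4]$ and $[2,6]$.
- $[0,5]$ forms one with $[2,6]$ and $[4,8]$, since $0<2<4<5<6<8$.
- $[1,6]$ and $[1,7]$ each form one with $[-2,2]$ and $[0,4]$, since $-2<0<1<2<4<6$ and $-2<0<1<2<4<7$.
- $[0,6]$ can be added. The other two arcs of a forbidden triple would have even left endpoints and length $\le4$. If $[0,6]$ is the first arc, then $b_1>6$ forces $a_1>2$, so $a_1\ge4$ and $a_2\ge6=b_0$. If it is the second, then $a_0\le-2$, so $b_0\le2$, and there is no even $a_2$ with $0<a_2<b_0$. If it is the third, then $a_0\le-4$, so $b_0\le0=a_2$. Each case is a contradiction.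

The last item is the point of the example. Adding the whole class of $[0,6]$ creates the forbidden triple $[0,6],[2,8],[4,10]$, so $\overline T_0$ is maximal as a *periodic* family. Yet the single arc $[0,6]$ can be added. Maximality speaks about adding all shifts of an arc at once. Up to which length does the addition of one arc alone already create a forbidden crossing?

## 2. Half-cylinders, $k$-triangulations, and the theorems

Fix integers $k\ge1$ and $n\ge1$.

**Definition (edges).** Let $\mathcal C_n$ be the half-cylinder with $n$ marked points on its boundary and $\pi:\overline{\mathcal C}_n\to\mathcal C_n$ its universal cover. The marked points of $\overline{\mathcal C}_n$ are $\alpha_i$, $i\in\mathbb Z$, in this order along the boundary, and the deck translation sends $\alpha_i$ to $\alpha_{i+n}$. An edge of $\overline{\mathcal C}_n$ is an arc $[i,j]=[j,i]$ between $\alpha_i$ and $\alpha_j$, $i\ne j$; its length is $|i-j|$. All such arcs are admitted, including boundary arcs. Edges of $\mathcal C_n$ are the images under $\pi$, that is, classes of edges $[i,j]$ modulo $[i,j]\mapsto[i+n,j+n]$. A set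 $E$ of edges of $\mathcal C_n$ has the lift $\overline E=\pi^{-1}(E)$.

There are exactly $n$ classes of each length. We write $[a,b]$ with $a<b$ from now on, and $e+x$ for the edge $e$ translated by $x$.

**Definition (crossings, $k$-triangulations).** Edges $[a,b]$ and $[c,d]$ cross if $a<c<b<d$ or $c<a<d<b$. An $m$-crossing is a set of $m$ pairwise crossing edges of $\overline{\mathcal C}_n$; several of them may be translates of one another. A $k$-triangulation on $\mathcal C_n$ is a set $T$ of edges of $\mathcal C_n$ that is maximal under inclusion among the sets whose lift contains no $(k+1)$-crossing.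

Section 1 determined all $2$-triangulations on $\mathcal C_2$. The question is posed by Saskia Solotko, Katherine Tung, Mengyuan Yang and Yuchong Zhang in "Multitriangulations on the half-cylinder", arXiv:2506.16598 (2025): if $T$ is a $k$-triangulation on $\mathcal C_n$ and $e\notin\overline T$ has length $<kn$, must $\overline T\cup\{e\}$ contain a $(k+1)$-crossing? For $k=2$ and lengths $\le 2n$ this is a known case. The answer is yes for all $k$ and $n$.

**Definition (relevant edges).** An edge is relevant if its length $\ell$ satisfies $k<\ell\le kn$.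

**Theorem 1.** Let $T$ be a $k$-triangulation on $\mathcal C_n$ and let $e\notin\overline T$ be an edge of $\overline{\mathcal C}_n$ of length $\le kn$. Then $\overline T\cup\{e\}$ contains a $(k+1)$-crossing. In particular the statement in question (length $<kn$) holds for all $k,n\ge1$.

**Theorem 2.** Let $T$ be a $k$-triangulation on $\mathcal C_n$.

- (a) $T$ has exactly $k(n-1)$ relevant edges, exactly $k(2n-1)$ edges in total, and exactly one edge of length $kn$, say the class of $[x,x+kn]$.
- (b) For an edge $e\notin\overline T$ of arbitrary length, $\overline T\cup\{e\}$ has no $(k+1)$-crossing if and only if $e=[a,b]$ with $a\equiv b\equiv x\pmod n$ and $b-a>kn$. So the conclusion of Theorem 1 holds for all lengths $<(k+1)n$, and for every $T$ it fails for some edge of length $(k+1)n$.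
- (c) Let $n\ge2$. Let $\Delta$ be the simplicial complex of sets of relevant edges of $\mathcal C_n$ whose lift has no $(k+1)$-crossing. Then $\Delta$ is pure with facets of size $k(n-1)$, and every face of size $k(n-1)-1$ lies in exactly two facets.
- (d) Let $n\ge2$. Reducing indices mod $2kn$ is a bijection from the $k$-triangulations on $\mathcal C_n$ to the $k$-triangulations of the convex $2kn$-gon that are invariant under $i\mapsto i+n$.

In Section 1 we have $k=n=2$: two relevant edges, six edges in total, and $\Delta$ is a cycle with four vertices and four edges. For $\overline T_0$ we have $x=0$, and $[0,6]$ is the exceptional edge of length $(k+1)n=6$.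

**Lemma 2.1.** (a) A $(k+1)$-crossing is a family $[a_i,b_i]$, $0\le i\le k$, with $a_0<\dots<a_k<b_0<\dots<b_k$, and each of its edges has length $>k$. (b) An edge of length $>kn$ forms a $(k+1)$-crossing with its translates by $n,2n,\dots,kn$. (c) The $k$-triangulations on $\mathcal C_n$ are exactly the sets $T$ consisting of all edges of length $\le k$ and an inclusion-maximal set $F$ of relevant edges such that $\overline F$ has no $(k+1)$-crossing.

*Proof.* (a) Crossing edges have different left endpoints. Sort by left endpoints: $a_0<\dots<a_k$. For $i<j$ the crossing condition says $a_i<a_j<b_i<b_j$, so the $b_i$ increase and $a_k<b_0$. Strictly between $a_i$ and $b_i$ lie the $k$ integers $a_{i+1},\dots,a_k,b_0,\dots,b_{i-1}$, so $b_i-a_i>k$. (b) If $b-a>kn$, then $a<a+n<\dots<a+kn<b<b+n<\dots<b+kn$. (c) By (a), edges of length $\le k$ take part in no $(k+1)$-crossing, so they lie in every $k$-triangulation. By (b), no edge of a $k$-triangulation has length $>kn$. So the remaining edges of $T$ are relevant and form a maximal set $F$. Conversely, let $F$ be maximal. The short edges together with $F$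 have no $(k+1)$-crossing in the lift, and adding a class either adds a relevant edge, excluded by maximality of $F$, or an edge of length $>kn$, excluded by (b). $\square$

For $n=1$ there are no relevant edges. Then $T$ is the set of all edges of length $\le k$, Theorem 1 is empty, and Theorem 2(a) holds: $k$ classes in total, one of length $k=kn$. **From Section 5 through Section 7 we assume $n\ge2$.**

## 3. What maximality gives, and where several translates interfere

Let $e=[a,b]\notin\overline T$. Adding the class of $e$ to $T$ enlarges a maximal set, so $\overline T\cup\{e+zn:z\in\mathbb Z\}$ contains a $(k+1)$-crossing, and this crossing uses at least one translate of $e$.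

If $b-a\le n$, two different translates of $e$ do not cross, because $a+zn\ge b$ for $z\ge1$. So the crossing uses exactly one translate of $e$. Shift it back to $e$; since $\overline T$ is $n$-periodic, we get a $(k+1)$-crossing in $\overline T\cup\{e\}$. This proves Theorem 1 for lengths $\le n$, and so completely for $k=1$.

For $k\ge2$ and $n<b-a\le kn$ the argument stops, since $e$ and $e+n$ cross each other, and the crossing that maximality supplies may use several translates. In Section 1, adding the class of $[1,5]$ to $\overline T_0$ creates the triple $[1,5],[2,6],[3,7]$, which uses two translates of $[1,5]$. There is also a triple with only one, but maximality alone does not produce it.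

One can also try to pass to a finite object: reduce indices modulo some multiple of $n$, obtain a family of chords of a polygon invariant under a rotation, and use that a maximal family without $(k+1)$-crossings admits no further chord. The trouble is the same. We only know maximality among *invariant* families, and this does not imply maximality in general. For the square, the quarter turn and $k=1$, the two diagonals form one orbit and cross, so the only maximal invariant family consists of the four sides, and it is not a triangulation.

What rescues us is a count. We will express "no $(k+1)$-crossing" as "the word read off from the *missing* edges contains a reduced word for the longest element $w_0$ of a Coxeter group". If the missing edges give a word with *exactly* $\ell(w_0)$ letters, then no letter can be spared: adding a single further edge, in a setting where it costs only one letter, forces a crossing. So everything will depend on showing that a maximal $T$ leaves no superfluous letter. This is a statement about powers of words in type $B$ (Theorem 3), where the period enters as a $k$-th power.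

## 4. Longest elements inside words

We use Björner–Brenti, *Combinatorics of Coxeter Groups*, Springer GTM 231 (2005), cited as [BB]. Let $(W,S)$ be a finite Coxeter system with length function $\ell$, Bruhat order $\le$ and longest element $w_0$, which is the maximum of the Bruhat order. A word is a finite sequence of elements of $S$, $|Q|$ is its number of letters, and a subword is obtained by deleting letters. Every consecutive factor of a reduced word is reduced, and a word with $\ell(w)$ letters and product $w$ is reduced. Two facts on the Bruhat order are needed. The subword property [BB, Thm 2.2.2]: if $w\le v$, then every reduced word for $v$ has a subword that is a reduced word for $w$, and conversely. The lifting property [BB, Prop. 2.2.7, right-handed version]: if $u<w$, $ws<w$ and $us>u$, then $us\le w$.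

**Definition (containment, Demazure product).** Write $Q\sqsupseteq w$ if some subword of $Q$ is a reduced word for $w$. The Demazure product is defined by $\delta(\emptyset)=1$ and $\delta(Qs)=$ the longer of $\delta(Q)$ and $\delta(Q)s$.

If $Q$ is reduced, $\delta(Q)$ is its product. In $S_3$ the word $\sigma_1\sigma_1\sigma_2$ has product $\sigma_2$ but $\delta(\sigma_1\sigma_1\sigma_2)=\sigma_1\sigma_2$: the repeated letter is ignored instead of canceling.

**Lemma 4.1.** (i) The product of any subword of $Q$ is $\le\delta(Q)$. (ii) $Q\sqsupseteq w\iff w\le\delta(Q)$. In particular $Q\sqsupseteq w_0\iff\delta(Q)=w_0$.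

*Proof.* (i) Induct on $|Q|$. Let $Q=Q's$ and $\delta=\delta(Q)$. By definition $\delta(Q')\le\delta$ and $\delta s<\delta$. A subword product of $Q$ is $u$ or $us$, where $u$ is a subword product of $Q'$, so $u\le\delta(Q')\le\delta$. If $us<u$, then $us\le\delta$. If $us>u$, then $u\ne\delta$, so $u<\delta$, and the lifting property gives $us\le\delta$.

(ii) "$\Rightarrow$" is (i). For "$\Leftarrow$", the letters of $Q$ at which the Demazure product increases form a reduced word for $\delta(Q)$, and by the subword property it contains a reduced word for every $w\le\delta(Q)$. $\square$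

**Lemma 4.2 (rotation).** Let $s\in S$ and $s'=w_0sw_0\in S$. Then $sY\sqsupseteq w_0\iff Ys'\sqsupseteq w_0$.

*Proof.* A reduced word for $w_0$ inside $sY$ either lies in $Y$, or has the form $sR$ with $R$ a subword of $Y$. In the second case $Rs'$ has as many letters and product $(sw_0)s'=w_0$, because $sw_0=w_0s'$. Conversely, from $Rs'$ with product $w_0$ we get $sR=sw_0s'=w_0$. $\square$

**Type $A$.** In $S_h$ let $\sigma_i=(i\ \,i{+}1)$, $1\le i<h$. Then $u\sigma_i>u\iff u(i)<u(i+1)$; also $w_0(i)=h+1-i$, $\ell(w_0)=\binom h2$ and $w_0\sigma_iw_0=\sigma_{h-i}$.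

**Type $B$** [BB, §8.1]. Let $\pm[m]=\{-m<\dots<-1<1<\dots<m\}$. The group $B_m$ consists of the bijections $w$ of $\pm[m]$ with $w(-x)=-w(x)$. In a product the rightmost factor acts first. The generator $s_0$ swaps $1$ and $-1$; for $1\le i<m$ the generator $s_i$ swaps $i\leftrightarrow i+1$ and $-i\leftrightarrow-i-1$.

- (B1) $\ell(w)=\operatorname{inv}(w(1),\dots,w(m))-\sum_{j\in[m],\,w(j)<0}w(j)$ [BB, Prop. 8.1.1]. The longest element is $w_0=-\mathrm{id}$; it is central, and $\ell(w_0)=m^2$.
- (B2) If $s\in S$ exchanges consecutive elements $x<x'$ of $\pm[m]$, then $ws<w\iff w(x)>w(x')$ [BB, Prop. 8.1.2]. Applied to $w^{-1}$: $sw<w\iff w^{-1}(x)>w^{-1}(x')$.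

In $B_2$ the product $s_1s_0$ sends $1\mapsto -1\mapsto-2$ and $2\mapsto2\mapsto1$, so its square is $-\mathrm{id}$, and $s_1s_0s_1s_0$ is a reduced word for $w_0$ (four letters). In the same way $s_0s_1s_0s_1$ is one.

## 5. Polygon crossings and words in the symmetric group

Let $n\ge2$ and put
$$L=kn,\qquad N=2L,\qquad m=L-k=k(n-1)\ge1,\qquad h=N-2k=2m .$$

**Definition (cells).** The set of cells is $\mathcal S=\{(a,b)\in\mathbb Z^2:\ k<b-a<N-k\}$, partially ordered componentwise ($\preceq$). The level of $(a,b)$ is $b-a$, and its letter is $\sigma_{b-a-k}\in S_h$. Let $\gamma(a,b)=(b,a+N)$.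

The levels run from $k+1$ to $N-k-1$, so the letters run over $\sigma_1,\dots,\sigma_{h-1}$. The map $\gamma$ is an order automorphism of $\mathcal S$ with $c\prec\gamma c$, it sends level $d$ to $N-d$, and so it turns the letter $\sigma_i$ into $\sigma_{h-i}$. Think of a cell as a chord of an $N$-gon with vertices $\mathbb Z/N$; $(a,b)$ and $\gamma(a,b)$ describe the same chord.

If two cells are incomparable, say $a<a'$ and $b>b'$, then their levels differ by $(b-b')+(a'-a)\ge2$, so their letters commute. For a finite $D\subset\mathcal S$ let $Q(D)$ be the word of letters read along a linear extension of $\preceq$. Any two linear extensions are connected by exchanges of adjacent incomparable elements, so whether $Q(D)\sqsupseteq w_0$ does not depend on the choice.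

**Windows.** Let $I_0=\{a\le0\}$ and $I_1=\{a+b\le0\}$, lower sets of $\mathcal S$. Since $a<b$, $I_1\subset I_0$. For a lower set $I$ with $I_1\subseteq I\subseteq I_0$ we have $\gamma^{-1}I\subseteq I$, because $\gamma^{-1}c\prec c$, so $I\subseteq\gamma I$. Put $D(I)=\gamma I\setminus I$. A direct computation gives $\gamma I_0=\{b\le N\}$ and $\gamma I_1=\{a+b\le N\}$, so
$$D_0=D(I_0)=\{a\ge1,\ b\le N\},\qquad D_1=D(I_1)=\{0<a+b\le N\}.$$
Every $D(I)$ lies in $\{b\le N,\ a+b>0\}$, which contains finitely many cells: $a+b>0$ and $b-a>k$ give $b>0$, and $a$ is bounded because $b-a$ is. In particular $I_0\setminus I_1$, a subset of $\{b\le N,\ a+b>0\}$, is finite. Each $D(I)$ meets each $\gamma$-orbit exactly once. Indeed an orbit is a strictly increasing chain $(\gamma^ic)_{i\in\mathbb Z}$. It meets the lower set $I$ in an initial segment, which is nonempty and proper because $\gamma^2(a,b)=(a+N,b+N)$; and $D(I)$ contains the first element of the chain outside $I$ and no other.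

**Definition (polygon crossing).** A polygon crossing is a family of cells $(a_i,b_i)$, $0\le i\le k$, with $1\le a_0<\dots<a_k<b_0<\dots<b_k\le N$.

All its cells lie in $D_0$. The cells of $D_0$ are the chords of the $N$-gon of cyclic length $>k$, and a polygon crossing is a set of $k+1$ pairwise crossing chords.

*Example.* Let $k=1$, $n=3$, so $N=6$, $h=4$. The cells of $D_0$ are the nine diagonals of a hexagon. Take $Y\cap D_0=\{(1,3),(1,4),(1,5)\}$, the fan at vertex $1$. The remaining cells in lexicographic order are $(2,4),(2,5),(2,6),(3,5),(3,6),(4,6)$, with word $\sigma_1\sigma_2\sigma_3\sigma_1\sigma_2\sigma_1$. Starting from $1234$ and swapping entries in the given positions, we pass through $2134,\,2314,\,2341,\,3241,\,3421,\,4321$. So this is a reduced word for $w_0\in S_4$, with no letter to spare.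

**Proposition 5.1.** Let $Y\subseteq\mathcal S$ be $\gamma$-invariant. The following are equivalent: (i) $Y$ contains no polygon crossing; (ii) $Q(D_0\setminus Y)\sqsupseteq w_0$; (iii) $Q(D_1\setminus Y)\sqsupseteq w_0$.

*Proof.*

**Step A: moving the window shows (ii)$\iff$(iii).** Pass from $I_1$ to $I_0$ by adding the finitely many cells of $I_0\setminus I_1$ one at a time along a linear extension. At a step $I'=I\cup\{c\}$, the cell $c$ is minimal in $\mathcal S\setminus I$. So $\gamma^{-1}c\in I$, that is, $c\in D(I)$, and $c$ is minimal there. Since $c\notin I$, we have $\gamma c\notin\gamma I$ and, $I$ being a lower set, $\gamma c\notin I'$. So $D(I')=(D(I)\setminus\{c\})\cup\{\gamma c\}$. Moreover $\gamma c$ is maximal in $D(I')$: if $x\succ\gamma c$ and $x\in\gamma I'$, then $\gamma^{-1}x\in I'$ and $\gamma^{-1}x\succ c$, so $\gamma^{-1}x\in I$ and then $c\in I$, a contradiction. We may thus read $c$ first in $D(I)$ and $\gamma c$ last in $D(I')$, with the same word in between. If $c\in Y$, then $\gamma c\in Y$ and the two words agree. Otherwise they are $\sigma_iR$ and $R\sigma_{h-i}$, and Lemma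 4.2 applies.

**Step B: encoding the Demazure product by counting small entries.** Process the cells of $D_0$ along a linear extension, starting with $u=\mathrm{id}\in S_h$. At a cell of $Y$ do nothing. At a cell outside $Y$ with letter $\sigma_i$, replace $u$ by $u\sigma_i$ if $u(i)<u(i+1)$. The final $u$ is $\delta(Q(D_0\setminus Y))$.

Fix $j\in[1,h-1]$ and let $g(i)=\#\{p\le i:u(p)\le j\}$ for $0\le i\le h$. Then $g(0)=0$, $g(h)=j$, consecutive values differ by $0$ or $1$, and initially $g(i)=\min(i,j)$. Always
$$g(i)\ \ge\ \max(g(i-1),\,g(i+1)-1),\qquad (5.1)$$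
and a step at a cell outside $Y$ with letter $\sigma_i$ replaces $g(i)$ by the right side of (5.1) and changes no other value. To check this, distinguish four cases.

- $u(i)\le j$ and $u(i+1)\le j$: $g(i)$ does not change, and $g(i+1)-1=g(i)$.
- $u(i)\le j<u(i+1)$: the entries are swapped, $g(i)$ becomes $g(i-1)$, and $g(i+1)-1=g(i-1)$.
- $u(i)>j\ge u(i+1)$: no swap, and $g(i-1)=g(i)=g(i+1)-1$.
- $u(i)>j$ and $u(i+1)>j$: $g(i)$ does not change, and $g(i-1)=g(i)=g(i+1)$.

Finally, $u=w_0$ if and only if for every $j\in[1,h-1]$ the value $g(h-j)$ is $0$. For $w_0$ this is clear, as $w_0(p)=h+1-p>j$ for $p\le h-j$. Conversely, if all these values vanish, then $u(p)>h-p$ for every $p\le h-1$ (take $j=h-p$), and $u(h)\ge1$. So $u(p)\ge h+1-p$ for all $p$, and comparing sums gives equality.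

**Step C: one array that records the whole process.** Let
$$\Omega=\{(a,b):\ a\ge0,\ b\le N,\ k\le b-a\le N-k\}\supset D_0 .$$
The points of $\Omega\setminus D_0$ are those with $a=0$ or of level $k$ or $N-k$. Put $G(0,b)=\min(b-k,j)$, $G=0$ on level $k$, $G=j$ on level $N-k$; at $(0,k)$ and $(0,N-k)$ these prescriptions agree. For $(a,b)\in D_0$ let $G(a,b)$ be the value of $g(b-a-k)$ just after $(a,b)$ is processed.

Take $(a,b)\in D_0$ of level $d$ and let $i=d-k$. Cells of levels $d-1$, $d$, $d+1$ are comparable to $(a,b)$, so we know which of them have been processed. The largest predecessor on level $d-1$ is $(a,b-1)$, on level $d$ it is $(a-1,b-1)$, on level $d+1$ it is $(a-1,b)$. When such a point is not in $D_0$, its prescribed $G$-value is still the correct current value: for $a=1$ the points $(0,b-1)$ and $(0,b)$ carry the initial values $\min(i,j)$ and $\min(i+1,j)$, level $k$ carries $g(0)=0$, and level $N-k$ carries $g(h)=j$. So just before $(a,b)$ is processed, $g(i-1),g(i),g(i+1)$ equal $G(a,b-1),\,G(a-1,b-1),\,G(a-1,b)$. With $R(a,b)=G(a,b)+a$, Step B becomes, for $(a,b)\in D_0$,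
$$R(a,b)=\begin{cases}\max(R(a,b-1),R(a-1,b)),&(a,b)\notin Y,\\ R(a-1,b-1)+1\ \ge\ \max(R(a,b-1),R(a-1,b)),&(a,b)\in Y.\end{cases}\qquad(5.2)$$
Put $t=k+j\in[k+1,N-k-1]$. The level of the letter $\sigma_{h-j}$ is $k+h-j=N-t$, and the last cell of $D_0$ on this level is $(t,N)$. So the final value $g(h-j)$ is $G(t,N)\ge0$, and it is $0$ if and only if $R(t,N)\le t$. Hence (ii) holds if and only if $R(t,N)\le t$ for every $j$.

**Step D: $R$ is monotone on $\Omega$.** First consider unit steps $(a,b-1)\to(a,b)$ and $(a-1,b)\to(a,b)$ inside $\Omega$. If the end lies in $D_0$, use (5.2). Along $a=0$, $R(0,b)=\min(b-k,j)$ is weakly increasing. The only other step ending on level $k$ is $(a-1,a+k)\to(a,a+k)$; the start lies on level $k+1<N-k$, so $G$ there is a value of $g(1)\le1$, and $R\le a=R(a,a+k)$. A step ending on level $N-k$ is $(a,b-1)\to(a,b)$; the start carries a value of $g(h-1)\le j$, so $R\le a+j=R(a,b)$. Now let $(a',b')\preceq(a,b)$ be points of $\Omega$. They are joined by increasing unit steps inside $\Omega$: while both coordinates must still increase, one of the two possible steps keeps the level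 in $[k,N-k]$, since $N-2k=h\ge1$; when only one coordinate must increase, the level moves monotonically between two admissible values.

**Step E: a polygon crossing in $Y$ makes (ii) fail.** Let $(a_i,b_i)\in Y$ be a polygon crossing and $t=a_k$. Then $k+1\le t\le b_0-1\le N-k-1$, so $j=t-k\in[1,h-1]$. We have $R(0,t)=j$ and
$$(0,t)\preceq(a_0-1,b_0-1),\quad (a_i,b_i)\preceq(a_{i+1}-1,b_{i+1}-1),\quad (a_k,b_k)\preceq(t,N).$$
By Step D and the second line of (5.2), $R$ gains at least $1$ at each of the $k+1$ cells, so $R(t,N)\ge j+k+1=t+1>t$.

**Step F: without a polygon crossing in $Y$, (ii) holds.** Fix $j$ and $t=k+j$, and walk back from $(t,N)$. At a cell of $D_0\setminus Y$ move to a neighbor that attains the maximum in (5.2). At a cell $(a,b)\in Y$ record it and move to $(a-1,b-1)$. Stop at the first point $(a',b')\in\Omega\setminus D_0$. Then $R(t,N)=R(a',b')+c$, where $c$ is the number of recorded cells. The recorded cells are strictly increasing in both coordinates, and they satisfy $a'<a\le t$ and $b'<b\le N$.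

- If $b'-a'=k$, then $R(a',b')=a'$ and $c\le t-a'$.
- If $b'-a'=N-k$, then $R(a',b')=a'+j$ and $c\le N-b'=k-a'$.
- If $a'=0$, then $R(a',b')=\min(b'-k,j)$. At most $k$ recorded cells have $b>t$: any $k+1$ of them would form a polygon crossing in $Y$, because all $a\le t<b$. At most $\max(0,t-b')$ recorded cells have $b\le t$. And $\min(b'-k,j)+\max(0,t-b')=j$, both for $b'\le t$ and for $b'>t$.

In every case $R(t,N)\le t$. As $j$ was arbitrary, (ii) holds. $\square$

## 6. Folding the $2kn$-gon onto the line

Here we relate edges of $\overline{\mathcal C}_n$ to cells, and $n$-periodic sets to $k$-th powers of words in $B_m$.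

Let $\rho(a,b)=(b-L,a+L)$ and $\tau(a,b)=(a+n,b+n)$. Then $\gamma=\tau^k\rho$. The map $\rho$ is an involution of $\mathcal S$; it preserves $a+b$, sends level $d$ to $2L-d$, and fixes exactly the cells of level $L$. Define
$$\varphi(a,b)=\begin{cases}[a,b],&b-a\le L,\\ [b-L,a+L],&b-a\ge L.\end{cases}$$
This is a relevant edge of $\overline{\mathcal C}_n$, and $\varphi\rho=\varphi$, $\varphi\tau=\varphi+n$, so $\varphi\gamma=\varphi+L$. For $k=n=2$ we have $L=4$, $N=8$, and for instance $\varphi(0,5)=[1,4]$.

**Lemma 6.1.** (i) If $c_0,\dots,c_k$ is a polygon crossing, there are integers $z_i$ such that the edges $\varphi(c_i)+z_iL$, $0\le i\le k$, form a $(k+1)$-crossing. (ii) If $[a_i,b_i]$, $0\le i\le k$, is a $(k+1)$-crossing of edges of length $\le L$, there are integers $z_i$ such that the cells $\gamma^{z_i}(a_i,b_i)$ form a polygon crossing.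

*Proof.* In (ii) the pairs $(a_i,b_i)$ are cells, since $k<b_i-a_i\le L<N-k$. In both cases write $c_i=(a_i,b_i)$, sorted as usual. Then $b_k<a_0+N$: in (i) because $b_k\le N$ and $a_0\ge1$, in (ii) because $b_k\le a_k+L<b_0+L\le a_0+2L$. Put $(p_0,\dots,p_{2k+1})=(a_0,\dots,a_k,b_0,\dots,b_k)$ and extend by $p_{i+2k+2}=p_i+N$. This sequence is strictly increasing on $\mathbb Z$. The cells $c_i=(p_i,p_{i+k+1})$ are now defined for all $i\in\mathbb Z$, and $c_{i+k+1}=\gamma c_i$.

(ii) Let $i_0$ be minimal with $p_{i_0}\ge1$. Then $p_{i_0+2k+1}=p_{i_0-1}+N\le N$, so $c_{i_0},\dots,c_{i_0+k}$ is a polygon crossing. The indices cover each residue mod $k+1$ once, so these cells are of the form $\gamma^{z_i}c_i$, $0\le i\le k$.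

(i) Let $u_i=p_i$, $v_i=p_{i+k+1}-L$, $M_i=\max(u_i,v_i)$, $\mu_i=\min(u_i,v_i)$. If the level of $c_i$ is at most $L$, then $v_i\le u_i$ and $\varphi(c_i)=[u_i,v_i+L]$; otherwise $\varphi(c_i)=[v_i,u_i+L]$. In both cases $\varphi(c_i)=[M_i,\mu_i+L]$. Both $M_i$ and $\mu_i$ strictly increase with $i$. From $u_{i+k+1}=v_i+L$ and $v_{i+k+1}=u_i+L$ we get $\mu_{i+k+1}=\mu_i+L$, and $\eta_i=u_i-v_i$ satisfies $\eta_{i+k+1}=-\eta_i$. So some $i$ has $\eta_i\ge0$; let $j\in[i,i+k]$ be the largest index with $\eta_j\ge0$. Then $\eta_{j+1}\le0$, by the choice of $j$ if $j<i+k$, and by $\eta_{i+k+1}=-\eta_i$ if $j=i+k$. Hence $M_j=u_j<u_{j+1}=\mu_{j+1}=\mu_{j-k}+L$, and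
$$M_{j-k}<\dots<M_j<\mu_{j-k}+L<\dots<\mu_j+L .$$
So $\varphi(c_{j-k}),\dots,\varphi(c_j)$ is a $(k+1)$-crossing. The indices cover each residue mod $k+1$ once, and $\varphi\gamma=\varphi+L$. $\square$

**Unfolding $B_m$ into $S_{2m}$.** Identify $1,\dots,2m$ with $-m,\dots,-1,1,\dots,m$ in order. Then $B_m\subset S_h$, $s_0=\sigma_m$, $s_i=\sigma_{m-i}\sigma_{m+i}$ for $i\ge1$, and both longest elements are $-\mathrm{id}$. For a word $Y$ in the $s_i$ let $\widehat Y$ be the word obtained by these substitutions. For $u\in B_m$ and $i\ge1$ we have $u(i)<u(i+1)\iff u(-i-1)<u(-i)$, and the two pairs of positions are disjoint. So the letters $\sigma_{m-i},\sigma_{m+i}$ both lengthen $u$ in $S_h$ if $s_i$ lengthens $u$ in $B_m$, and otherwise both leave the Demazure product unchanged. For $s_0$ the conditions in the two groups coincide. By induction on the length of $Y$,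
$$\delta_{S_h}(\widehat Y)=\delta_{B_m}(Y),\quad\text{and if } Y \text{ is reduced in } B_m, \text{ then } \widehat Y \text{ is reduced in } S_h. \qquad (6.1)$$

**The word $P_F$.** Let
$$\Sigma=\{(a,b):\ k<b-a\le L,\ 0<a+b\le2n\}.$$
On each level, $a+b=2a+(b-a)$ has a fixed parity, so $\Sigma$ has exactly $n$ cells on each of the $m$ levels $k+1,\dots,L$. Translation by $n$ changes $a+b$ by $2n$, so $\Sigma$ contains exactly one representative of each relevant edge of $\mathcal C_n$. Fix a total order on $\Sigma$ along which $a+b$ weakly increases, and give a cell of level $L-i$ the letter $s_i$, $0\le i\le m-1$. For a set $F$ of relevant edges of $\mathcal C_n$ let $P_F$ be the word of the cells of $\Sigma$ not belonging to $F$, and let $X_F=\varphi^{-1}(\overline F)$. The set $X_F$ is invariant under $\rho$, $\tau$ and $\gamma$. The subwords of $P_F$, as sets of positions, are exactly the words $P_{F'}$ with $F'\supseteq F$.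

**Proposition 6.2.** One may take $Q(D_1\setminus X_F)=\widehat{P_F^{\,k}}$. The following are equivalent: (i) $\overline F$ has no $(k+1)$-crossing; (ii) $X_F$ has no polygon crossing; (iii) $P_F^{\,k}\sqsupseteq w_0$ in $B_m$.

*Proof.* The set $\Sigma\cup\rho\Sigma$ consists of all cells with $0<a+b\le2n$, and $\tau$ raises $a+b$ by $2n$. So $D_1=\{0<a+b\le2kn\}$ is the disjoint union of the slabs $\tau^j(\Sigma\cup\rho\Sigma)$, $0\le j<k$. Order $D_1$ slab by slab; within a slab follow the order of $\Sigma$ and place $\rho c$ next to $c$. Along this order $a+b$ weakly increases, and $c\prec c'$ implies a strictly larger $a+b$, so it is a linear extension. Cells of levels $L\mp i$ have the letters $\sigma_{m\mp i}$. So $c$ and $\rho c$ together contribute $\widehat{s_i}$, and a cell of level $L$ contributes $\sigma_m=\widehat{s_0}$. Since $X_F$ is invariant under $\rho$ and $\tau$, deleting it deletes the same letters in every slab, and we obtain $\widehat{P_F^{\,k}}$.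

(ii)$\iff$(iii): by Proposition 5.1, (ii) means $\widehat{P_F^{\,k}}\sqsupseteq w_0$ in $S_h$. By Lemma 4.1 and (6.1) this is equivalent to $P_F^{\,k}\sqsupseteq w_0$ in $B_m$.

(i)$\Rightarrow$(ii): a polygon crossing in $X_F$ gives, by Lemma 6.1(i), a $(k+1)$-crossing whose edges are translates by multiples of $L=kn$ of edges of $\overline F$, so they lie in $\overline F$. (ii)$\Rightarrow$(i): a $(k+1)$-crossing $[a_i,b_i]$ in $\overline F$ has $(a_i,b_i)\in X_F$, so by Lemma 6.1(ii) and the $\gamma$-invariance of $X_F$ it gives a polygon crossing in $X_F$. $\square$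

*Example ($k=n=2$).* Here $m=2$. In the order of $a+b=1,2,3,4$ the cells of $\Sigma$ are $(-1,2),(-1,3),(0,3),(0,4)$, of levels $3,4,3,4$, representing the classes of $[1,4],[1,5],[0,3],[0,4]$. So $P_\emptyset=s_1s_0s_1s_0$. The subwords with two letters whose square contains $w_0$ (and so is a reduced word for it) are $s_1s_0$ at positions $\{1,2\},\{1,4\},\{3,4\}$ and $s_0s_1$ at positions $\{2,3\}$; the other two, $s_1s_1$ and $s_0s_0$, fail. The complements of these four position sets are the four maximal families of Section 1.

## 7. Powers of words in $B_m$, and the proof of Theorem 1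

In the word $P_F^{\,k}$ each missing edge appears $k$ times. A reduced word for $w_0$ inside $P_F^{\,k}$ may use different letters in different copies of $P_F$: for $P=s_1s_0s_1s_0$ and $k=2$ one can take the whole first copy and nothing from the second. To say that a maximal $F$ leaves no letter to spare, we need a reduced word that uses the *same* letters in every copy.

**Theorem 3.** Let $m=qk$ with $q\ge1$, and let $P$ be a word in $s_0,\dots,s_{m-1}$ with $P^k\sqsupseteq w_0$ in $B_m$. Then $P$ has a subword $P'$ with $|P'|=m^2/k$ and $P'^k\sqsupseteq w_0$; that is, $P'^k$ is a reduced word for $w_0$.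

The two formulations agree because $P'^k$ has $m^2=\ell(w_0)$ letters. The condition $k\mid m$ cannot be dropped, even if $k\mid m^2$: for $m=2$, $k=4$, $P=s_0s_1$ we have $P^4\sqsupseteq w_0$, but a subword $P'$ with $m^2/k=1$ letter has $\delta(P'^4)=P'\neq w_0$. For $k=1$ the theorem is the definition of $P\sqsupseteq w_0$. The proof fills Section 8. Here is how it gives Theorem 1.

**Proof of Theorem 1 from Theorem 3.** For $n=1$ there is nothing to prove. Let $n\ge2$ and let $F$ be the set of relevant edges of $T$, which is maximal with $\overline F$ free of $(k+1)$-crossings (Lemma 2.1).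

**Step 1: no letter is superfluous.** By Proposition 6.2, $P_F^{\,k}\sqsupseteq w_0$ in $B_m$ with $m=k(n-1)$. By Theorem 3 with $q=n-1$ there is $F'\supseteq F$ such that $P_{F'}^{\,k}$ is a reduced word for $w_0$. By Proposition 6.2, $\overline{F'}$ has no $(k+1)$-crossing, so $F'=F$ by maximality. Hence
$$P_F^{\,k}\ \text{is a reduced word for } w_0\in B_m,\qquad |D_1\setminus X_F|=\binom h2, \qquad(7.1)$$
the second statement because by (6.1) $Q(D_1\setminus X_F)=\widehat{P_F^{\,k}}$ is a reduced word for $w_0\in S_h$.

**Step 2: one more orbit costs only one letter.** Let $e=[a,b]\notin\overline T$ have length $\le L$. Since all edges of length $\le k$ lie in $\overline T$, $e$ is relevant. The cell $c=(a,b)$ is not in $X_F$. Let $O=\{\gamma^ic:i\in\mathbb Z\}$ and $Y=X_F\cup O$. The orbit $O$ is disjoint from the $\gamma$-invariant set $X_F$ and meets $D_1$ exactly once. So $|D_1\setminus Y|=\binom h2-1<\ell(w_0)$, and $Q(D_1\setminus Y)\not\sqsupseteq w_0$. By Proposition 5.1, $Y$ contains a polygon crossing $c_0,\dots,c_k\in D_0$. At most one $c_i$ lies in $O$, since $D_0$ meets $O$ only once. This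 is where the single edge $e$ is separated from its translates by $n$: we closed $Y$ under $\gamma$, not under $\tau$.

**Step 3: back to the line.** By Lemma 6.1(i), suitable edges $\varphi(c_i)+z_iL$ form a $(k+1)$-crossing. Those with $c_i\in X_F$ lie in $\overline F\subseteq\overline T$. If $c_i=\gamma^yc$, then $\varphi(c_i)+z_iL=e+(y+z_i)L$. So at most one edge is outside $\overline T$, and it has the form $e+zL$. Since $\overline T$ has no $(k+1)$-crossing, it occurs. Translating everything by $-zL=-zkn$ preserves $\overline T$ and yields a $(k+1)$-crossing in $\overline T\cup\{e\}$. $\blacksquare$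

## 8. Proof of Theorem 3: minimal counterexamples in $B_m$

Fix $m=qk$. Let $\mathcal U(P)$ be the hypothesis "$P^k\sqsupseteq w_0$" and $\mathcal V(P)$ the conclusion "$P$ has a subword $P'$ with $|P'|=m^2/k$ and $P'^k\sqsupseteq w_0$". The plan is to show that both depend only on $\delta(P)$ and are unchanged under cyclic rotation, and then to conjugate a shortest counterexample into a normal form in which $P'$ can be written down.

### 8.1. Rotation and minimal counterexamples

**Step 1: rotation invariance.** *$\mathcal U(sP_1)\iff\mathcal U(P_1s)$ and $\mathcal V(sP_1)\iff\mathcal V(P_1s)$.* With $Y=(P_1s)^{k-1}P_1$ we have $(sP_1)^k=sY$ and $(P_1s)^k=Ys$. Since $w_0$ is central in $B_m$, Lemma 4.2 applies with $s'=s$; this is the claim for $\mathcal U$. For $\mathcal V$, a witness $P'$ in $sP_1$ either lies in $P_1$, or is $sP_1'$ and may be replaced by $P_1's$, by the claim for $\mathcal U$. The converse is symmetric.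

**Step 2: only $\delta(P)$ matters.** *If $\delta(P)\le\delta(R)$, then $\mathcal U(P)\Rightarrow\mathcal U(R)$ and $\mathcal V(P)\Rightarrow\mathcal V(R)$.* A reduced word for $w_0$ in $P^k$ factors as $Y_1\cdots Y_k$, where $Y_i$ is a reduced subword of $P$ with product $y_i\le\delta(P)\le\delta(R)$ (Lemma 4.1(i)). By Lemma 4.1(ii), $R$ contains a reduced word $Y_i'$ for $y_i$. Then $Y_1'\cdots Y_k'$ is a subword of $R^k$ with $m^2$ letters and product $w_0$. For $\mathcal V$, apply this with all $Y_i=P'$, which is reduced as a factor of the reduced word $P'^k$, and choose all $Y_i'$ equal; they have $|P'|$ letters.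

So $\mathcal U$ and $\mathcal V$ define subsets $U,V\subseteq B_m$, by $\delta(P)\in U\iff\mathcal U(P)$ and $\delta(P)\in V\iff\mathcal V(P)$. If $w\in U$ and $W$ is any word with product $w$, reduced or not, then $w\le\delta(W)$ by Lemma 4.1(i), so $\mathcal U(W)$ holds. Suppose $U\setminus V\ne\emptyset$, and let $Z$ be the set of elements of $U\setminus V$ of minimal length. We work toward a contradiction.

**Step 3: conjugation stays in $Z$.** *If $w\in Z$, $s\in S$, and $ws<w$ or $sw<w$, then $\ell(sws)=\ell(w)$ and $sws\in Z$.* We have $\ell(sws)\in\{\ell(w),\ell(w)-2\}$. If $\ell(sws)=\ell(w)-2$, then $w$ has a reduced word $sP_2s$. Its rotation $P_2ss$ has Demazure product $sw$, since $P_2s$ is reduced with product $sw$ and the second $s$ is ignored. By Step 1, $sw\in U\setminus V$, and $sw$ is shorter than $w$, a contradiction. So $\ell(sws)=\ell(w)$. If $ws<w$, take a reduced word $P_1s$ of $w$. Then $sP_1$ has $\ell(sws)$ letters and product $sws$, so it is reduced, and Step 1 gives $sws\in U\setminus V$, hence $sws\in Z$. If $sw<w$, use $sP_1\to P_1s$ in the same way.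

**Step 4: no drop.** *Let $w\in Z$ and $x\ge1$. The following cannot all hold:*
$$w(x)>w(x+1),\quad w^{-1}(x)>w^{-1}(x+1),\quad \{w^{-1}(x),w^{-1}(x+1)\}\notin\big\{\{x,x+1\},\{-x,-x-1\}\big\}.\qquad(8.1)$$
Let $s=s_x$. The first condition says $ws<w$. The map $s$ preserves the order of every pair of elements of $\pm[m]$ other than $\{x,x+1\}$ and $\{-x,-x-1\}$. So the other two conditions give $(ws)^{-1}(x)=s\,w^{-1}(x)>s\,w^{-1}(x+1)=(ws)^{-1}(x+1)$, that is, $sws<ws$ by (B2). Then $\ell(sws)=\ell(w)-2$, against Step 3.

### 8.2. Block form

**Definition (block element).** $w\in B_m$ is a block element if there are $0=M_1<M_2<\dots<M_{r+1}=m$ and signs $\varepsilon_1,\dots,\varepsilon_r$ with $w(y)=y+1$ for $M_i<y<M_{i+1}$ and $w(M_{i+1})=\varepsilon_i(M_i+1)$. Put $d_i=M_{i+1}-M_i$.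

For example, in $B_2$ there are six block elements: $1\mapsto2\mapsto\pm1$ with one block, and $1\mapsto\pm1$, $2\mapsto\pm2$ with two.

**Step 5: $Z$ contains a block element.** We build the blocks from the top. Start with any $w\in Z$ and $j=M'=m$, and maintain the invariant: $w\in Z$; $1\le j\le M'$; the set $\{M'+1,\dots,m\}$ is a union of blocks on which $w$ acts as in the definition; and $w(y)=y+1$ for $j\le y<M'$. Let $x=w^{-1}(j)$. On arguments of absolute value $>M'$ the values have absolute value $>M'$, and on arguments $\pm y$ with $j\le y<M'$ they have absolute value in $[j+1,M']$. So $|x|\le j-1$ or $|x|=M'$.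

- If $|x|=M'$, then $w(M')=\pm j$, and $\{j,\dots,M'\}$ is a block. Replace both $M'$ and $j$ by $j-1$, and stop if this is $0$.
- If $x=j-1$, then $w(j-1)=j$. Replace $j$ by $j-1$.
- Otherwise $|x|\le j-1$ and $x<j-1$. Let $x'$ be the successor of $x$ in $\pm[j-1]$, and let $s$ be the generator that exchanges $x$ and $x'$; it fixes $\pm j,\dots,\pm m$. The absolute values $j+1,\dots,m$ are taken by $w$ on arguments of absolute value $\ge j$, so $|w(x')|\le j$. Since $x'\ne x$, we get $w(x')<j=w(x)$. By (B2), $ws<w$, and by Step 3, $sws\in Z$. It satisfies the invariant with the same $j$ and $M'$, because $s$ fixes everything of absolute value $\ge j$. And $(sws)^{-1}(j)=s(x)=x'>x$. Replace $w$ by $sws$.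

The third case can occur only finitely often in a row, since $x$ increases inside $\pm[j-1]$; the other two decrease $j$. So the process stops and produces a block element in $Z$. **Fix this block element $w$.**

**Words for block elements.** For $0\le M<M'\le m$ let
$$\beta^+_{M,M'}=s_{M+1}\cdots s_{M'-1},\qquad \beta^-_{M,M'}=s_Ms_{M-1}\cdots s_1s_0s_1\cdots s_{M'-1}.$$
In $\beta^+_{M,M'}$ the letters act from the right, in the order $s_{M'-1},\dots,s_{M+1}$. So $y$ with $M<y<M'$ is moved once, by $s_y$, to $y+1$, and $M'$ is carried down to $M+1$. The first part $s_M\cdots s_0\cdots s_M$ of $\beta^-_{M,M'}$ is the conjugate of $s_0$ that changes the sign of $M+1$. Hence the product of $\beta^\pm_{M,M'}$ acts by $y\mapsto y+1$ for $M<y<M'$ and $M'\mapsto\pm(M+1)$, and fixes everything outside $\pm\{M+1,\dots,M'\}$. Note that $|\beta^-_{M,M'}|=M+M'$. The word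
$$W=\beta^{\varepsilon_1}_{M_1,M_2}\cdots\beta^{\varepsilon_r}_{M_r,M_{r+1}}$$
therefore has product $w$, and $\mathcal U(W)$ holds by the remark after Step 2.

### 8.3. All signs are negative and the block sizes increase

**Step 6: $\varepsilon_r=-$.** Suppose $\varepsilon_r=+$. The last factor of $W$ uses only letters with index $>M_r$, the others only letters with index $<M_r$, so $s_{M_r}$ does not occur in $W$. Every other generator $s_i$ preserves the set $\{M_r+1,\dots,m\}$ (if $i<M_r$ it fixes it pointwise). So no subword product of $W^k$ is $-\mathrm{id}$, against $\mathcal U(W)$.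

**Step 7: if $\varepsilon_{i+1}=-$, then $\varepsilon_i=-$ and $d_i\le d_{i+1}$.** We mix two adjacent blocks by conjugations that stay in $Z$, until (8.1) occurs.

Write $d=d_i$, $d'=d_{i+1}$, $\varepsilon=\varepsilon_i$, $J=\{M_i+1,\dots,M_{i+2}\}$. For a partition $J=A\sqcup B$ with $A=\{a_1<\dots<a_d\}$ and $B=\{b_1<\dots<b_{d'}\}$ let $w_{A,B}\in B_m$ agree with $w$ outside $\pm J$ and act by
$$a_p\mapsto a_{p+1}\ (p<d),\quad a_d\mapsto\varepsilon a_1,\quad b_p\mapsto b_{p+1}\ (p<d'),\quad b_{d'}\mapsto-b_1 .$$
Initially $w=w_{A,B}$ with all of $A$ below all of $B$. If $a_p=x$ and $b_{p'}=x+1$ are adjacent, then $s_xw_{A,B}s_x=w_{s_xA,s_xB}$: the same element with $a_p$ and $b_{p'}$ having changed places. Call this the swap $(a_p,b_{p'})$. Let $z=w_{A,B}$ denote the current element. If $z\in Z$ and $z^{-1}(a_p)>z^{-1}(b_{p'})$, then $s_xz<z$ by (B2), and the result of the swap is again in $Z$ by Step 3; we call such a swap legal.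

For an adjacent pair $a_p=x$, $b_{p'}=x+1$ we have $z^{-1}(a_p)\in\pm A$ and $z^{-1}(b_{p'})\in\pm B$. So the third condition of (8.1) holds for $z$ as soon as $z^{-1}(a_p)\ne\pm a_p$, or $z^{-1}(b_{p'})\ne\pm b_{p'}$, or these two preimages have opposite signs.

*Case $\varepsilon=+$.* For $p'=1,\dots,d'-1$ in turn perform the swaps $(a_d,b_{p'}),(a_{d-1},b_{p'}),\dots,(a_1,b_{p'})$. They move $b_{p'}$ below all of $A$; before stage $p'$ the order is $b_1<\dots<b_{p'-1}<a_1<\dots<a_d<b_{p'}<\cdots$. Each swap is legal, since $z^{-1}(a_p)\in A$ is positive, while $z^{-1}(b_{p'})$ is $-b_{d'}<0$ (for $p'=1$) or $b_{p'-1}<\min A$. At the end $a_d$ and $b_{d'}$ are adjacent, and $z^{-1}(a_d)>z^{-1}(b_{d'})$ for the same reason. Also $z(a_d)=a_1>-b_1=z(b_{d'})$. If $d'\ge2$, then $z^{-1}(b_{d'})=b_{d'-1}\ne\pm b_{d'}$; if $d'=1$, the two preimages have opposite signs. So (8.1) holds with $x=a_d$, against Step 4. Hence $\varepsilon=-$.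

*Case $\varepsilon=-$, $d>d'=1$.* No swap is needed. For the adjacent pair $a_d,b_1$ we have $z^{-1}(a_d)=a_{d-1}>-b_1=z^{-1}(b_1)$ and $z(a_d)=-a_1>-b_1=z(b_1)$, and $a_{d-1}\ne\pm a_d$. This is (8.1), a contradiction.

*Case $\varepsilon=-$, $d>d'\ge2$.* First perform $(a_d,b_1),\dots,(a_1,b_1)$. Here $z^{-1}(b_1)=-b_{d'}$, while $z^{-1}(a_p)=a_{p-1}>0$ for $p\ge2$ and $z^{-1}(a_1)=-a_d>-b_{d'}$, because $b_{d'}$ with $d'\ge2$ is still above all of $A$. So these swaps are legal. Then for $p'=2,\dots,d'-1$ in turn perform $(a_d,b_{p'}),\dots,(a_{p'},b_{p'})$, which place $b_{p'}$ just above $a_{p'-1}$. Before stage $p'\ge2$ the order is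
$$b_1<a_1<b_2<a_2<\dots<b_{p'-1}<a_{p'-1}<a_{p'}<\dots<a_d<b_{p'}<\cdots .\qquad(8.2)$$
A swap $(a_p,b_{p'})$ with $p\ge p'$ is legal because $z^{-1}(a_p)=a_{p-1}\ge a_{p'-1}>b_{p'-1}=z^{-1}(b_{p'})$. After these stages the order is (8.2) with $p'=d'$, and we perform the single swap $(a_d,b_{d'})$, legal for the same reason since $d>d'$. As $d-1\ge d'$, no element lay between $a_{d-1}$ and $a_d$, so now $a_{d-1}$ and $b_{d'}$ are adjacent, in this order. Since $d-1\ge d'\ge2$,
$$z^{-1}(a_{d-1})=a_{d-2}\ge a_{d'-1}>b_{d'-1}=z^{-1}(b_{d'}),\qquad z(a_{d-1})=a_d>-b_1=z(b_{d'}),$$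
and $a_{d-2}\ne\pm a_{d-1}$. Again (8.1) holds, a contradiction.

So $\varepsilon_i=-$ and $d_i\le d_{i+1}$. By Steps 6 and 7 and descending induction on $i$, for our fixed block element $w$ all $\varepsilon_i=-$ and $d_1\le d_2\le\dots\le d_r$.

### 8.4. No block is longer than $k$

**Step 8: $d_r\le k$.** We show that one pass through $W$ can raise a suitable level by at most one. Let $M=M_r$. Put $\lambda(-(M+i))=i$ for $1\le i\le d_r$, and $\lambda=0$ on all other elements of $\pm[m]$. *Claim: for every subword product $u$ of $W$ and every $y$, $\lambda(u(y))\le\lambda(y)+1$.*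

Read from the right, $W$ begins with $s_{m-1},s_{m-2},\dots,s_{M+1}$ (first phase), and all remaining letters have index $\le M$ (second phase). A letter $s_j$ with $j>M$ exchanges the elements of levels $j-M$ and $j-M+1$ and maps elements of level $0$ to elements of level $0$. In the first phase the indices decrease. If an element is raised by $s_j$ to $-(j+1)$, all later letters of the phase have index $<j$ and fix it. So the first phase raises a level by at most $1$, and it keeps level $0$ at $0$. Letters of index $\le M$ move only elements of absolute value $\le M+1$; they fix the elements of level $\ge2$ and preserve the set of elements of level $\le1$. So an element that starts at level $0$ ends at level at most $1$. An element that starts at level $\lambda\ge1$ has level at most $\lambda+1$ after the first phase and at most $\max(1,\lambda+1)=\lambda+1$ at the end. This proves the claim.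

By $\mathcal U(W)$, $-\mathrm{id}$ is a product of $k$ subword products of $W$. It sends $m$, of level $0$, to $-m$, of level $m-M_r=d_r$. So $d_r\le k$.

### 8.5. The subword $P'$

**Step 9: $W$ is reduced, so $\delta(W)=w$.** All signs are negative, so $|W|=\sum_i(M_i+M_{i+1})$. In (B1) the negative values of $w$ are $-(M_i+1)$, in position $M_{i+1}$; they contribute $\sum_i(M_i+1)$. The positive entries of $(w(1),\dots,w(m))$ increase, and each negative entry is smaller than all earlier entries. So the inversions are the pairs whose later position is some $M_{i+1}$, and $\operatorname{inv}=\sum_i(M_{i+1}-1)$. Hence $\ell(w)=\sum_i(M_i+M_{i+1})=|W|$.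

**Step 10: exhibiting $P'$.** Let $n_j=m-jk$ for $0\le j\le q$, so $n_q=0$. All $d_i\le k$, so $r\ge q$ and $M_{r+1-j}=m-(d_r+\dots+d_{r+1-j})\ge n_j$ for $1\le j\le q$; also $M_{r+1}=n_0$. Comparing first and last indices, $\beta^-_{n_j,n_{j-1}}$ is a subword of $\beta^-_{M_{r+1-j},M_{r+2-j}}$ for $1\le j\le q$. Therefore
$$P'=\beta^-_{n_q,n_{q-1}}\cdots\beta^-_{n_2,n_1}\,\beta^-_{n_1,n_0}$$
is a subword of $W$. Its length is
$$\sum_{j=1}^q(n_j+n_{j-1})=\sum_{j=1}^q\big(2m-(2j-1)k\big)=2mq-kq^2=kq^2=\frac{m^2}{k}.$$
Its product $v$ acts on each block $\{y_1<\dots<y_k\}=\{n_j+1,\dots,n_{j-1}\}$ of size $k$ by $y_1\mapsto y_2\mapsto\dots\mapsto y_k\mapsto-y_1$. So $v^k=-\mathrm{id}=w_0$. Thus $P'^k$ has $m^2$ letters and product $w_0$, so it is a reduced word for $w_0$, and $\mathcal V(W)$ holds. By Step 9, $w=\delta(W)\in V$. This contradicts $w\in Z$ and proves Theorem 3. $\blacksquare$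

For $m=k=2$ and $w=-\mathrm{id}$ (blocks of sizes $1,1$) the construction reads $W=s_0\cdot s_1s_0s_1$ and $P'=\beta^-_{0,2}=s_0s_1$.

## 9. Edge counts, exceptional edges, pairs of facets, and the $2kn$-gon

We now prove Theorem 2. Let $F$ be the set of relevant edges of $T$.

**(a) Counting letters.** The case $n=1$ was settled in Section 2. Let $n\ge2$. By (7.1), $|P_F|=m^2/k=k(n-1)^2$. Also $|\Sigma|=nm=nk(n-1)$. So $|F|=nk(n-1)-k(n-1)^2=k(n-1)$. With the $kn$ classes of length $\le k$ we get $k(n-1)+kn=k(2n-1)$ edges. Let $\nu$ be the number of letters $s_0$ in $P_F$. Unfolding turns $s_0$ into one letter and every other letter into two, so $|\widehat{P_F^{\,k}}|=2m^2-k\nu$. By (7.1) and (6.1) this equals $\binom{2m}2=2m^2-m$. So $\nu=m/k=n-1$. The $n$ cells of level $L$ in $\Sigma$ represent the $n$ classes of length $kn$, and $n-1$ of them are missing from $F$. Exactly one is present. $\blacksquare$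

**(b) The edges that can be added.** Shift indices so that $x=0$. Then $f_j=[jn,(j+k)n]\in\overline T$ for all $j\in\mathbb Z$. For lengths $\le kn$ Theorem 1 gives a $(k+1)$-crossing, in agreement with the claim. Let $e=[a,b]$ with $b-a>kn$; such an edge is never in $\overline T$.

Suppose $n\nmid b$, and choose $s$ with $(s+k-1)n<b<(s+k)n$. Then $a<b-kn<sn$, and
$$a<sn<\dots<(s+k-1)n<b<(s+k)n<\dots<(s+2k-1)n,$$
so $e,f_s,\dots,f_{s+k-1}$ is a $(k+1)$-crossing. Suppose $n\nmid a$, and choose $s$ with $(s+k-1)n<a<(s+k)n$. Then $b>a+kn>(s+2k-1)n$, and
$$sn<\dots<(s+k-1)n<a<(s+k)n<\dots<(s+2k-1)n<b,$$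
so $f_s,\dots,f_{s+k-1},e$ is a $(k+1)$-crossing.

Now let $n\mid a$ and $n\mid b$, and suppose $e$ and $k$ edges of $\overline T$ form a $(k+1)$-crossing. We replace $e$ by some $f_j$. Each of the $k$ edges $[c,d]$ has length $\le kn$ and is of type L ($c<a<d<b$) or of type R ($a<c<b<d$).

- Some edge $[c',d']$ is of type L. Let $e'=[a,a+kn]\in\overline T$. A type L edge has $c<a<d\le c+kn<a+kn$, so it crosses $e'$. A type R edge $[c,d]$ crosses $[c',d']$ and $c'<a<c$, so $c<d'$. Then $a<c<d'\le c'+kn<a+kn<b<d$, and it crosses $e'$.
- All edges are of type R. Let $e'=[b-kn,b]\in\overline T$. Then $b-kn<d-kn\le c<b<d$, so each of them crosses $e'$.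

In both cases $e'$ and the $k$ edges form a $(k+1)$-crossing in $\overline T$, a contradiction. So $\overline T\cup\{e\}$ has no $(k+1)$-crossing exactly when $a\equiv b\equiv0$. The exceptional edges have length divisible by $n$ and larger than $kn$, so at least $(k+1)n$, and $[x,x+(k+1)n]$ is one of them. $\blacksquare$

**(c) Two facets at each ridge.** Facets of $\Delta$ are the relevant parts of $k$-triangulations (Lemma 2.1), so purity is (a). Let $F\in\Delta$ now have $|F|=k(n-1)-1$, and let $P=P_F$. Then $|P|=m^2/k+1$, and $P^k\sqsupseteq w_0$ by Proposition 6.2. By the same proposition, the facets containing $F$ correspond to the positions $p$ of $P$ with $(P\setminus p)^k\sqsupseteq w_0$. Let $f$ be their number; purity gives $f\ge1$.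

**Step 1: a sphere.** Let $K$ be the subword complex of $(P^k,w_0)$: its faces are the sets of positions of $P^k$ whose complement $\sqsupseteq w_0$. By Knutson–Miller, *Subword complexes in Coxeter groups*, Adv. Math. 184 (2004), Thm 3.7 and Cor. 3.8, the subword complex of $(Q,\pi)$ is homeomorphic to a sphere if $\delta(Q)=\pi$. Here $\delta(P^k)=w_0$, so $|K|$ is a sphere. The complement of a facet is a reduced word for $w_0$, so facets have $k|P|-m^2=k$ elements, and $|K|\cong S^{k-1}$.

*Example.* For $k=n=2$ and $F=\{[0,3]\}$, the word $P_\emptyset=s_1s_0s_1s_0$ loses its third letter, so $P=s_1s_0s_0$ and $P^2=s_1s_0s_0s_1s_0s_0$. The only reduced word for $w_0$ that occurs is $s_1s_0s_1s_0$, at positions $1$, $2$ or $3$, $4$, $5$ or $6$. So the facets of $K$ are $\{2,5\},\{2,6\},\{3,5\},\{3,6\}$, a circle.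

**Step 2: a symmetry and its invariant faces.** Let $g$ be the cyclic shift of positions of $P^k$ by $|P|$ modulo $k|P|$. Moving the letters of the first copy of $P$ one at a time to the end, and applying Lemma 4.2 whenever the letter moved belongs to the complement of the set of positions considered, we see that $g$ is an automorphism of $K$ ($w_0$ is central). All $g$-orbits of positions have $k$ elements, and faces have at most $k$ elements. So the nonempty $g$-invariant faces are single orbits, formed by the $k$ copies of a position $p$ of $P$, and such an orbit is a face if and only if $(P\setminus p)^k\sqsupseteq w_0$. There are exactly $f$ of them. In the example $g$ exchanges $2\leftrightarrow5$ and $3\leftrightarrow6$, the invariant faces are $\{2,5\}$ and $\{3,6\}$, and $f=2$.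

**Step 3: counting by traces.** The simplices of the barycentric subdivision $K'$ are the chains of nonempty faces of $K$, oriented by inclusion, and $g$ permutes these oriented simplices without signs. Since $g$ preserves cardinality, a chain is fixed if and only if each of its members is $g$-invariant. All nonempty invariant faces have $k$ elements, so no two form a chain. The fixed simplices are exactly $f$ vertices. The Hopf trace formula says that the alternating sum of the traces of $g$ on chains equals that on homology. For the augmented rational chain complex of $K'$, with $g$ acting as the identity in degree $-1$, it reads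
$$-1+f=(-1)^{k-1}\operatorname{tr}\big(g\mid\tilde H_{k-1}(S^{k-1};\mathbb Q)\big)=\pm1,$$
because $g$ acts invertibly on $\tilde H_{k-1}(S^{k-1};\mathbb Z)\cong\mathbb Z$. So $f\in\{0,2\}$, and $f\ge1$ gives $f=2$. $\blacksquare$

**(d) The $2kn$-gon.** Let the $N$-gon have vertices $\mathbb Z/N$. Chords of cyclic length $\le k$ lie in no $(k+1)$-crossing of chords, so they belong to every $k$-triangulation of the polygon. They are the reductions of the edges of length $\le k$. The other chords correspond bijectively to the cells of $D_0$, equivalently to $\gamma$-orbits in $\mathcal S$, and $(k+1)$-crossings of chords correspond to polygon crossings. The rotation $i\mapsto i+n$ is induced by $\tau$.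

**Step 1: invariant sets of chords are the sets $X_F$.** A subset of $\mathcal S$ invariant under $\gamma$ and $\tau$ is invariant under $\rho=\tau^{-k}\gamma$. So it is determined by its cells of level $\le L$, which form an $n$-periodic set of relevant edges. So these subsets are exactly the sets $X_F=\varphi^{-1}(\overline F)$, and $X_F$ determines $F$. The chords given by $X_F$ are the reductions mod $N$ of the edges of $\overline F$: for cells of level $\le L$ this is clear, and a cell of level $>L$ has the form $\rho c=\gamma\tau^{-k}c$ with $c\in X_F$ of level $<L$, which gives the same chord as the cell $\tau^{-k}c\in X_F$.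

**Step 2: from $\mathcal C_n$ to the polygon.** Let $F$ be the relevant part of a $k$-triangulation on $\mathcal C_n$. By Proposition 6.2, $X_F$ has no polygon crossing. By (7.1), after adding any further $\gamma$-orbits to $X_F$ fewer than $\binom h2$ cells of $D_1$ remain, so a polygon crossing arises by Proposition 5.1. Hence $X_F$ together with the chords of cyclic length $\le k$ is a $k$-triangulation of the polygon, maximal among all families and not only among invariant ones.

**Step 3: from the polygon to $\mathcal C_n$.** Let $X_F$ come from an invariant $k$-triangulation of the polygon. By Proposition 6.2, $F\in\Delta$. If $F'\supsetneq F$, then $X_{F'}\supsetneq X_F$, so $X_{F'}$ contains a polygon crossing, and $F'\notin\Delta$ by Proposition 6.2. So $F$ is maximal, and by Lemma 2.1 it is the relevant part of a $k$-triangulation on $\mathcal C_n$. Since $X_F$ determines $F$, reduction mod $2kn$ is a bijection. $\blacksquare$
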